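
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Graphical zonotopes of bounded-degree graphs\\ can have arbitrarily small expansion}


\begin{abstract}
The graphical zonotope $Z_G$ of a graph $G$ is the Minkowski sum of the segments $[e_i,e_j]$ over the edges $ij$ of $G$. We show that the edge expansion of the graph of $Z_G$ is not bounded away from $0$ by a function of the maximum degree of $G$: there are graphs $G$ of maximum degree $269$ for which it is arbitrarily small. The graphs are prisms over $b$-ary trees. The vertices of $Z_G$ are the acyclic orientations of $G$, and for these prisms a uniform random acyclic orientation is described by a two-state Markov chain on the tree. A recursive majority vote over the leaves then cuts the vertex set of the polytope into two halves joined by few edges in proportion to their size. The expansion decays at least as fast as a power of $1/|V(G)|$, and the exponent can be made as large as desired by increasing the degree. Conversely, we bound the expansion of $Z_G$ from below in terms of the cutwidth of $G$; for bounded degree and bounded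 treewidth this bound is polynomial in $1/|V(G)|$.
\end{abstract}

\section{The question and the results}

Let $H$ be a finite graph with vertex set $V$. Its \emph{edge expansion} is
\[
h(H)=\min\left\{\frac{|\partial S|}{\min\{|S|,|V\setminus S|\}} : \emptyset\neq S\subsetneq V\right\},
\]
where $\partial S$ is the set of edges with one endpoint in $S$ and the other in $V\setminus S$. It is small exactly when $H$ has a bottleneck: a part $S$, containing at most half of the vertices, with few edges leaving it in proportion to its size. The expansion of a polytope $P$, written $h(P)$, is the edge expansion of the graph formed by its vertices and edges.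

Throughout, $G$ is a finite simple graph with vertex set $\{1,\dots,n\}$ and at least one edge, $\Delta(G)$ is its maximum degree, and $e_1,\dots,e_n$ is the standard basis of $\mathbb R^n$. The \emph{graphical zonotope} of $G$ is
\[
Z_G=\sum_{\{i,j\}\in E(G)}[e_i,e_j],
\]
a Minkowski sum of edges of the standard simplex. The following question is posed by Cardinal and Pournin \cite{CP}.

\begin{quote}
\emph{Is the expansion of $Z_G$, over all graphs $G$ whose vertices have degree at most $k$, bounded away from $0$ by a function of $k$ only?}
\end{quote}

The context is the half-integral case. A zonotope is \emph{half-integral} if its vertices lie in $\{0,\frac12,1\}^d$ for some $d$. It is known that half-integral zonotopes have expansion at least $7/12$, and that each of them is, up to a bijective affine transformation, a graphical zonotope. In the other direction, a vertex of $Z_G$ is a sum of endpoints of the segments $[e_i,e_j]$, so its $i$-th coordinate is an integer between $0$ and the degree of $i$. If $\Delta(G)\le2$, then $\frac12Z_G$ is half-integral and $h(Z_G)\ge 7/12$. So a constant exists for $k\le2$, and the question asks whether a weaker constant survives for larger $k$.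

There is a reason to expect that it does. The vertices of $Z_G$ are the acyclic orientations of $G$, and its edges are the reversals of single edges (Lemma~\ref{lem:graph}). The most obvious way to cut the set of acyclic orientations in two is to look at the direction of one fixed edge of $G$. Such a cut is never bad when the degrees are bounded: its ratio $|\partial S|/|S|$ is at least $4^{1-k}$ (Proposition~\ref{prop:single}). For an arbitrarily bad cut at fixed $k$, one therefore has to combine the directions of several edges. We show that such cuts exist when $k\ge269$.

For $b,d\ge1$ let $T_{b,d}$ be the rooted $b$-ary tree of depth $d$: every non-leaf has $b$ children, and all leaves are at distance $d$ from the root. Let $G_{b,d}=T_{b,d}\square K_2$ be the prism over it, that is, two copies of the tree with corresponding vertices joined. Then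
\[
\Delta(G_{b,d})\le b+2,\qquad |V(G_{b,d})|=2\,\frac{b^{d+1}-1}{b-1}\quad(b\ge2).
\]

\begin{theorem}\label{thm:main}
Let $b\ge267$ be odd, $m=\frac{b-1}2$, and
\[
\rho_b=\frac{b}{\sqrt{\pi m}}\,(1-0.139^2)^m .
\]
Then $\rho_b<1$ and $h(Z_{G_{b,d}})\le\rho_b^{\,d}$ for all $d\ge1$. Consequently, for every $k\ge269$,
\[
\inf\{h(Z_G): G\text{ has an edge},\ \Delta(G)\le k\}=0 .
\]
\end{theorem}

So the answer to the question is negative: for $k\ge269$ there is no constant $c(k)>0$ with $h(Z_G)\ge c(k)$ for all $G$ of maximum degree at most $k$. For which of the values $3\le k\le268$ such a constant exists is not decided here. For fixed $b$, the number of vertices of $G_{b,d}$ is of order $b^d$, so the expansion decays at least polynomially in the number of vertices. The exponent can be made arbitrarily large.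

\begin{theorem}\label{thm:rate}
Let $b\ge267$ be odd and $n=|V(G_{b,d})|$. Then
\[
h(Z_{G_{b,d}})\le(n/3)^{-\alpha_b},\qquad \alpha_b=\frac{\ln(1/\rho_b)}{\ln b}>0,\qquad \alpha_b\ge0.00975\,\frac{b-1}{\ln b}-\frac12 .
\]
In particular, for every $\alpha>0$ there are $k$ and arbitrarily large graphs $G$ with $\Delta(G)\le k$ and $h(Z_G)\le(|V(G)|/3)^{-\alpha}$.
\end{theorem}

The last theorem bounds expansion from below. A graph has \emph{cutwidth} at most $w$ if its vertices can be ordered $v_1,\dots,v_n$ so that, for every $i$, at most $w$ edges join $\{v_1,\dots,v_i\}$ to the rest.

\begin{theorem}\label{thm:lower}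
If $G$ has cutwidth at most $w$, then $h(Z_G)\ge2^{-(3w+2)}$. Consequently:
\begin{enumerate}
\item[(a)] if $\Delta(G)\le k$ and $G$ has treewidth at most $t$, then $h(Z_G)\ge2^{-3k(t+1)(1+\log_{3/2}n)-2}$, where $n=|V(G)|$; for fixed $k$ and $t$ this is polynomial in $1/n$;
\item[(b)] for $b\ge2$ and $n=|V(G_{b,d})|$, $\ h(Z_{G_{b,d}})\ge2^{-5}(n/2)^{-6b\ln2/\ln b}$.
\end{enumerate}
\end{theorem}

Together with Theorem~\ref{thm:rate}, part~(b) says that the decay exponent of the family $(G_{b,d})_d$, for odd $b$, is of order $b/\ln b$ as $b\to\infty$, up to constant factors.

\paragraph{The idea.}
The prism edge over a tree vertex $v$, its \emph{rung}, has two directions; call them the spin of $v$. In a random acyclic orientation of the prism, each spin agrees with its parent's with probability $4/7$. This bias is weak, but a vertex has $b$ children, and if $b$ is large, the majority of their spins reveals the parent's spin with probability close to $1$. Apply majority votes level by level, from the leaves up to the root, and split the acyclic orientations according to the final outcome. A reversal of one edge changes the outcome only if it reverses a leaf rung \emph{and} the other votes are tied at every one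 of the $d$ levels above that leaf. Ties are so unlikely that the expected number of such leaves shrinks by a constant factor with each level, while the maximum degree stays at most $b+2$. Section~\ref{sec:star} does one level by hand, and Section~\ref{sec:main} iterates.

\section{Acyclic orientations and flips}

Write $\mathrm{AO}(G)$ for the set of acyclic orientations of $G$. For an orientation $A$ put $p_A=\sum_{i\to j\in A}e_j$; the $j$-th coordinate of $p_A$ is the in-degree of $j$.

\begin{lemma}\label{lem:graph}
The map $A\mapsto p_A$ is a bijection from $\mathrm{AO}(G)$ to the vertices of $Z_G$. Two vertices of $Z_G$ are adjacent if and only if the corresponding orientations differ in exactly one edge.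
\end{lemma}

\begin{proof}
For $c\in\mathbb R^n$, the face of a Minkowski sum on which the linear functional $c$ is maximal is the sum of the faces of the summands on which $c$ is maximal. For the segment $[e_i,e_j]$ this is $e_j$ if $c_i<c_j$, and the whole segment if $c_i=c_j$. The directions $e_j-e_i$ of different edges are not parallel, so the dimension of the face is $0$ if $c_i\ne c_j$ for all $ij\in E(G)$, it is $1$ if $c_i=c_j$ for exactly one edge $ij$, and it is at least $2$ otherwise.

\emph{Vertices.} If $c_i\ne c_j$ for all edges, orient $i\to j$ when $c_i<c_j$. This gives an acyclic orientation $A$, and the face is $\{p_A\}$. So every vertex is some $p_A$ with $A$ acyclic. Conversely, an acyclic $A$ has a linear extension, that is, an injective labeling $c$ of the vertices that increases along every edge of $A$; it has $\{p_A\}$ as its face. If also $p_A=p_B$ for some orientation $B$, then $B$ expresses the $c$-maximal point as a sum of endpoints, so each of these endpoints is $c$-maximal on its segment. As $c_i\neq c_j$ on every edge, this forces $B=A$. Hence the map is injective.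

\emph{Edges.} Let $c$ define a $1$-dimensional face, with $c_i=c_j$ for the single edge $ij$. The endpoints of this face are $p_A$ and $p_{A'}$, where $A$ and $A'$ are oriented by $c$ on all other edges and differ on $ij$. Both are acyclic, because raising $c_j$ or $c_i$ slightly does not affect the strict inequalities on the other edges.

Conversely, let $A$ and $A'$ be acyclic and differ only in $e=ij$. Then $A-e=A'-e$ is acyclic, and it contains no directed path from $j$ to $i$ (it would close up in the orientation containing $i\to j$) and none from $i$ to $j$ (likewise). A directed cycle in the digraph obtained from $A-e$ by identifying $i$ and $j$ would give a directed cycle of $A-e$ or a directed path between $i$ and $j$, so that digraph is acyclic. Hence it has a labeling strictly increasing along its edges. Pulled back to $G$, this is a vector $c$ with $c_i=c_j$ that is strictly increasing along all other edges of $A$. Its face is the segment $[p_A,p_{A'}]$.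
\end{proof}

A move between two acyclic orientations that differ in one edge is called a \emph{flip} of this edge; the edge is \emph{flippable} in $A\in\mathrm{AO}(G)$ if reversing it keeps $A$ acyclic. By the lemma, the edges of $Z_G$ are the flips, and we may argue entirely in terms of $\mathrm{AO}(G)$.

The following shows that cuts by a single edge cannot answer the question negatively.

\begin{proposition}\label{prop:single}
Let $\Delta(G)\le k$, let $e=ij$ be an edge, and let $S$ be the set of those $A\in\mathrm{AO}(G)$ that contain $i\to j$. Then $|S|=|\mathrm{AO}(G)|/2$ and $|\partial S|\ge4^{1-k}|S|$.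
\end{proposition}

\begin{proof}
Reversing all edges exchanges $S$ and its complement. The flips that leave $S$ are exactly the flips of $e$, so $|\partial S|$ is the number of $A\in S$ in which $e$ is flippable. Given $A\in S$, redirect all edges other than $e$ that meet $\{i,j\}$ so that they point into $\{i,j\}$. The result is acyclic for either direction of $e$, because $G-\{i,j\}$ is still oriented acyclically and no edge leaves $\{i,j\}$. This maps $S$ to the set of $A\in S$ in which $e$ is flippable. At most $2(k-1)$ edges are redirected, so each image has at most $2^{2(k-1)}$ preimages.
\end{proof}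

\section{Prisms over trees}

Let $T$ be a tree and $G=T\square K_2$. The vertices of $G$ are $(v,0)$ and $(v,1)$ for $v\in V(T)$. Its edges are the \emph{rungs} $r_v=\{(v,0),(v,1)\}$ and, for each $vw\in E(T)$, the two edges $\{(v,i),(w,i)\}$, $i\in\{0,1\}$, which we call the \emph{rails} over $vw$. The rails over $vw$ and the rungs $r_v$, $r_w$ form a $4$-cycle $Q_{vw}$, so $G$ is a tree-like arrangement of squares glued along rungs. For this reason acyclicity can be checked square by square.

\begin{lemma}\label{lem:local}
An orientation of $G=T\square K_2$ is acyclic if and only if no $Q_{vw}$ is a directed cycle.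
\end{lemma}

\begin{proof}
Necessity is clear. We prove sufficiency by induction on $|V(T)|$; for $|V(T)|=1$ there is nothing to prove. Let $v$ be a leaf of $T$ with neighbor $w$, let $D_1$ be the part of the orientation on the prism over $T-v$, and $D_2$ the part on $Q_{vw}$. Both live on induced subgraphs of $G$, and together they cover all edges. They share exactly the rung $r_w$ and its endpoints; let it be directed $x\to y$. By induction $D_1$ is acyclic, and $D_2$ is acyclic by assumption.

Suppose there is a directed cycle $C$. It is contained in neither $D_1$ nor $D_2$, so it has vertices outside $D_1$ and outside $D_2$. As $\{x,y\}$ separates these, $C$ passes through $x$ and $y$ and consists of two directed paths joining $x$ and $y$, one inside $D_1$ and one inside $D_2$. One of them runs from $y$ to $x$. It lies in some $D_s$, where it forms a directed cycle together with $x\to y$, a contradiction.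
\end{proof}

The hypothesis that $T$ is a tree is needed: over a triangle, orient both copies cyclically in the same sense and all rungs from copy $0$ to copy $1$. Then no square is a directed cycle, but the orientation is not acyclic.

For an orientation of $G$, the \emph{spin} of $v\in V(T)$ is $\sigma_v=+1$ if $(v,0)\to(v,1)$, and $\sigma_v=-1$ otherwise.

\begin{lemma}\label{lem:count}
For each $\sigma\in\{\pm1\}^{V(T)}$, the number of $A\in\mathrm{AO}(G)$ with spins $\sigma$ is $\prod_{vw\in E(T)}\omega(\sigma_v,\sigma_w)$, where $\omega=4$ if the two spins agree and $\omega=3$ if they differ.
\end{lemma}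

\begin{proof}
By Lemma~\ref{lem:local}, once the rungs are oriented, the two rails over $vw$ can be oriented independently for different edges $vw$, subject only to $Q_{vw}$ not being a directed cycle. A directed cycle around $Q_{vw}$ traverses $r_v$ and $r_w$ in opposite senses. So all four choices are allowed if $\sigma_v=\sigma_w$. If $\sigma_v\ne\sigma_w$, exactly one choice is forbidden, namely the one that completes the two rungs to a directed cycle.
\end{proof}

For example, the square $K_2\square K_2$ has $2\cdot4+2\cdot3=14$ acyclic orientations, and its two spins agree in $8$ of them. In general the weights make the spins a Markov chain on $T$.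

\begin{lemma}\label{lem:markov}
We have $|\mathrm{AO}(G)|=2\cdot7^{|E(T)|}$. Let $T$ be rooted and let $A\in\mathrm{AO}(G)$ be uniformly random. Then $\sigma_{\mathrm{root}}$ is uniform on $\{\pm1\}$ and, going down the tree, each vertex independently agrees with its parent with probability $4/7$ and differs with probability $3/7$.
\end{lemma}

\begin{proof}
The described process produces $\sigma$ with probability $\frac12\prod_{vw}\omega(\sigma_v,\sigma_w)/7$. These numbers sum to $1$, so $\sum_\sigma\prod_{vw}\omega(\sigma_v,\sigma_w)=2\cdot7^{|E(T)|}$. By Lemma~\ref{lem:count} the left side is $|\mathrm{AO}(G)|$, and the probability of $\sigma$ under uniform $A$ is the one produced by the process.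
\end{proof}

(In other words, the spins form an Ising model on $T$ without external field, in which agreement along an edge is favored $4:3$.) We shall use two consequences of the Markov property: given $\sigma_v$, the spins in the subtrees rooted at the different children of $v$ are independent; and given $\sigma_c$, the spins below $c$ are independent of all spins outside the subtree rooted at $c$.

\begin{proposition}\label{prop:rung}
Let $v\in V(T)$ have degree $D$ in $T$ and let $S=\{A\in\mathrm{AO}(G):\sigma_v=+1\}$. Then $|\partial S|/|S|=(6/7)^D$.
\end{proposition}

\begin{proof}
By symmetry $|S|=7^{|E(T)|}$, and $|\partial S|$ is the number of $A\in S$ in which $r_v$ is flippable. For each neighbor $w$ of $v$ we have to choose $\sigma_w$ and the rails over $vw$ so that $Q_{vw}$ is not directed for either value of $\sigma_v$. For each of the two values of $\sigma_w$, one of the two values of $\sigma_v$ forbids one choice of the rails and the other forbids none. So there are $3+3=6$ possibilities per neighbor. Going outwards from there, each further edge of $T$ contributes $4+3=7$. Hence $|\partial S|=6^D7^{|E(T)|-D}$.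
\end{proof}

Applied to the center of a star with $k-1$ leaves, this gives a graph of maximum degree $k$ (for $k\ge2$) with $h(Z_G)\le(6/7)^{k-1}$. So any constant $c(k)$ would have to be exponentially small in $k$. With the degree fixed, however, this cut stays above a positive constant, as it must by Proposition~\ref{prop:single}. We need a cut that can use the depth of the tree.

\section{One level of majority, by hand}\label{sec:star}

Let $T$ be a star with root $r$ and $b=2m+1$ leaves, $m\ge1$. Cut by the majority of the \emph{leaf} spins:
\[
S=\{A\in\mathrm{AO}(G):\text{most of the } b\text{ leaves have spin }+1\}.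
\]
As $b$ is odd, reversing all edges of $G$ exchanges $S$ and its complement, so $|S|=\frac12|\mathrm{AO}(G)|$. A flip leads from $S$ to its complement or back if and only if it reverses the rung of a leaf $c$ and the other $2m$ leaves are evenly split. Let $A$ be uniformly random. Given $\sigma_r$, the choices of a leaf spin $\sigma_c$ together with the rails over $rc$ are independent for different leaves $c$, and each is uniform among $7$ possibilities: $4$ with $\sigma_c=\sigma_r$ and $3$ with $\sigma_c\ne\sigma_r$. So the $2m$ leaves other than $c$ are split evenly with probability $\binom{2m}m\left(\frac47\cdot\frac37\right)^m$. Independently of that, the rung of $c$ is flippable with probability $6/7$: given $\sigma_r$, three choices of the rails are allowed for both values of $\sigma_c$, so $2\cdot3=6$ of the $7$ possibilities allow the flip. Counting pairs of an orientation and a crossing flip from both ends,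
\begin{equation}\label{eq:star}
\frac{|\partial S|}{|S|}=\frac{2|\partial S|}{|\mathrm{AO}(G)|}=\frac67\,b\binom{2m}m\left(\frac{12}{49}\right)^m .
\end{equation}
For $b=3$ this is $\frac67\cdot3\cdot2\cdot\frac{12}{49}=\frac{432}{343}$, with $|S|=343$ and $|\partial S|=432$; with three leaves this cut is no bottleneck. But for large $b$ the ratio is small. Recall the bound
\begin{equation}\label{eq:binom}
\binom{2m}m\le\frac{4^m}{\sqrt{\pi m}}\qquad(m\ge1),
\end{equation}
which holds because $u_m=4^{-m}\sqrt m\binom{2m}m$ satisfies $u_{m+1}/u_m=\frac{2m+1}{2\sqrt{m(m+1)}}>1$ and tends to $1/\sqrt\pi$ by Stirling's formula. With it, \eqref{eq:star} is at most $\frac{b}{\sqrt{\pi m}}\left(\frac{48}{49}\right)^m$. The factor $\frac{48}{49}=1-\frac1{49}$ is the price of a tie when each voter has bias $\frac47-\frac37=\frac17$.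

Taken by itself, this is worse than the rung of the root, which gives $(6/7)^b$. The advantage is that it can be iterated. The leaf spins entered only as independent votes, each agreeing with $\sigma_r$ with a known probability. In a deeper tree, let each child $c$ of $r$ vote with the outcome $f_c$ of a majority vote in its own subtree. To change the result at $r$, a reversal must change some $f_c$ \emph{and} find the other children of $r$ tied. If every $f_c$ were equal to $\sigma_c$, the bound for two levels would be the square of the bound for one level, and for $d$ levels it would be the $d$-th power. In fact $f_c$ is only a noisy copy of $\sigma_c$, which lowers the bias below $\frac17$. So there is one thing to control: the noise must not accumulate from level to level. It does not, provided $b$ is a sufficiently large constant, because each majority vote then restores the bias.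

\section{Recursive majority: proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $b=2m+1\ge267$, $d\ge1$, $T=T_{b,d}$, $G=G_{b,d}$ and $N=|\mathrm{AO}(G)|$. Define
\[
f_v=\sigma_v\ \text{ if $v$ is a leaf},\qquad f_v=\text{majority of } f_c\text{ over the $b$ children $c$ of $v$, otherwise}.
\]
Put $S=\{A\in\mathrm{AO}(G):f_{\mathrm{root}}=+1\}$. Since $b$ is odd, the majority is defined and reversing all edges changes the sign of every $f_v$. Hence $|S|=N/2$.

\paragraph{From the cut to pivotal leaves.}
For a vertex $v$, call a leaf in the subtree rooted at $v$ \emph{pivotal for $f_v$} if changing the spin of this leaf alone changes $f_v$. As $f_{\mathrm{root}}$ depends only on the leaf spins, every flip between $S$ and its complement reverses the rung of a leaf that is pivotal for $f_{\mathrm{root}}$ in both orientations involved. So an orientation $A$ is an endpoint of at most as many edges of $\partial S$ as it has pivotal leaves. Each edge of $\partial S$ has two endpoints; hence, for uniformly random $A$,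
\begin{equation}\label{eq:cut}
2|\partial S|\le N\,\mathbb E[\#\text{leaves pivotal for }f_{\mathrm{root}}],
\qquad\text{so}\qquad
h(Z_G)\le\frac{|\partial S|}{|S|}\le\mathbb E[\#\text{leaves pivotal for }f_{\mathrm{root}}].
\end{equation}

\paragraph{The recursion.}
Let $v$ have height $j$, that is, distance $j$ to the leaves of its subtree. Conditionally on $\sigma_v$, let
\[
P_j=\mathbb E[\#\text{leaves pivotal for }f_v],\qquad q_j=\mathbb P(f_v=\sigma_v),\qquad \eta_j=2q_j-1 .
\]
By the symmetry $\sigma\mapsto-\sigma$ these do not depend on the value of $\sigma_v$, and by Lemma~\ref{lem:markov} they depend only on $j$. In particular the right side of \eqref{eq:cut} is $P_d$. We have $P_0=q_0=\eta_0=1$.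

Let $j\ge1$ and fix $\sigma_v$. The spin configurations in the subtrees of the children of $v$ are independent and identically distributed. A child $c$ satisfies $f_c=\sigma_v$ if $\sigma_c=\sigma_v$ and $f_c=\sigma_c$, or if both equalities fail. So this happens with probability
\[
a_j=\tfrac47q_{j-1}+\tfrac37(1-q_{j-1})=\tfrac12(1+\delta_j),\qquad\delta_j=\tfrac17\eta_{j-1},
\]
and therefore $q_j=\mathbb P(\mathrm{Bin}(b,a_j)\ge m+1)$.

A leaf in the subtree of the child $c$ is pivotal for $f_v$ if and only if it is pivotal for $f_c$ and the values $f_{c'}$ of the other $2m$ children are evenly split. Given $\sigma_v$, these two events depend on different subtrees, so they are independent. The expected number of leaves pivotal for $f_c$ is $P_{j-1}$ for either value of $\sigma_c$, hence also given $\sigma_v$. Summing over the $b$ children and using \eqref{eq:binom} and $a_j(1-a_j)=\frac14(1-\delta_j^2)$,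
\begin{equation}\label{eq:rec}
P_j=b\binom{2m}m\bigl(a_j(1-a_j)\bigr)^mP_{j-1}\le\frac b{\sqrt{\pi m}}\,(1-\delta_j^2)^m\,P_{j-1}.
\end{equation}

\paragraph{The constants.}
If there were no noise, $\delta_j$ would be $\frac17=0.1428\ldots$ We shall show that it always is at least
\[
\delta=0.139=\frac{0.973}7 .
\]
Then the factor in \eqref{eq:rec} is at most $\rho_b=\frac b{\sqrt{\pi m}}(1-\delta^2)^m$. We first check that $\rho_b<1$. From $\delta^2=0.019321$ and $\ln(1-x)\le-x-\frac{x^2}2$ for $0\le x<1$ we get $\ln(1-\delta^2)\le-0.019507$. For $b=267$ and $m=133$ this gives
\[
\ln\rho_{267}\le\ln267-\tfrac12\ln(133\pi)-133\cdot0.019507\le5.5873-3.0175-2.5944<0 .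
\]
Passing from $m$ to $m+1$, that is, from $b$ to $b+2$, multiplies $\rho_b$ by
\[
\frac{2m+3}{2m+1}\sqrt{\frac m{m+1}}\,(1-\delta^2)\le\Bigl(1+\frac2{267}\Bigr)(1-0.0193)<1 .
\]
So $\rho_b<1$ for all odd $b\ge267$.

\paragraph{The noise does not accumulate.}
We claim that $\eta_j\ge0.973$ for all $j\ge0$. This holds for $\eta_0=1$. Let $j\ge1$ and suppose $\eta_{j-1}\ge0.973$, so that $\delta_j\ge\delta$. Put $a=\frac12(1+\delta)\le a_j$. The probability $\mathbb P(\mathrm{Bin}(b,p)\le m)$ decreases in $p$, so
\[
1-q_j=\mathbb P(\mathrm{Bin}(b,a_j)\le m)\le\sum_{i=0}^mt_i,\qquad t_i=\binom bia^i(1-a)^{b-i}.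
\]
For $1\le i\le m$ we have $i\le b-i+1$, hence
\[
\frac{t_{i-1}}{t_i}=\frac{i(1-a)}{(b-i+1)a}\le\frac{1-a}a<1 .
\]
Comparing with a geometric series, the sum is therefore at most $t_m\left(1-\frac{1-a}a\right)^{-1}=t_m\,\frac a{2a-1}=t_m\,\frac a\delta$. Insert $t_m=\binom{2m+1}ma^m(1-a)^{m+1}$ and $\binom{2m+1}m=\frac{2m+1}{m+1}\binom{2m}m\le2\binom{2m}m$, then \eqref{eq:binom} and $a(1-a)=\frac14(1-\delta^2)$:
\[
1-q_j\le\frac2\delta\binom{2m}m\bigl(a(1-a)\bigr)^{m+1}
\le\frac{(1-\delta^2)^{m+1}}{2\delta\sqrt{\pi m}}
\le\frac{(1-\delta^2)^{m}}{2\delta\sqrt{\pi m}}=\frac{\rho_b}{2\delta b}<\frac1{2\delta b}.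
\]
Hence $\eta_j=1-2(1-q_j)\ge1-\frac1{0.139\cdot267}=1-\frac1{37.113}>0.973$, which proves the claim. Note that the same quantity $\rho_b$ controls both the chance of a tie and the error of the vote.

\paragraph{Conclusion.}
By the claim, $\delta_j\ge\delta$ for all $j\ge1$, so \eqref{eq:rec} gives $P_j\le\rho_bP_{j-1}$ and $P_d\le\rho_b^{\,d}$. By \eqref{eq:cut}, $h(Z_{G_{b,d}})\le\rho_b^{\,d}$. For $b=267$ and $d\to\infty$ these are graphs of maximum degree at most $269$ whose expansion tends to $0$; they are admissible for every $k\ge269$. This proves Theorem~\ref{thm:main}.\qed

\section{The rate of decay: proof of Theorem~\ref{thm:rate}}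

We have $n=2\,\frac{b^{d+1}-1}{b-1}<\frac{2b}{b-1}\,b^d<3b^d$. As $\rho_b<1$, the exponent $\alpha_b$ is positive, and
\[
h(Z_{G_{b,d}})\le\rho_b^{\,d}=(b^d)^{-\alpha_b}\le(n/3)^{-\alpha_b}.
\]
For the bound on $\alpha_b$, note that $\frac{b^2}{\pi m}=\frac{2b}{\pi(b-1)}\,b\le b$, so $\ln\frac b{\sqrt{\pi m}}\le\frac12\ln b$. With $\delta=0.139$ and $\ln(1-\delta^2)\le-0.0195$ as in Section~\ref{sec:main},
\[
\ln(1/\rho_b)\ge0.0195\cdot\frac{b-1}2-\frac12\ln b ,
\]
and dividing by $\ln b$ gives the stated bound. It tends to infinity with $b$. Given $\alpha>0$, choose an odd $b\ge267$ with $\alpha_b\ge\alpha$ and $k=b+2$, and let $d\to\infty$.\qed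

\section{A lower bound from cutwidth: proof of Theorem~\ref{thm:lower}}

To bound expansion from below we connect every pair of acyclic orientations by a path of flips such that no flip is used by too many pairs. The difficulty in choosing such paths is that an orientation $X$ on the path from $A$ to $B$ should retain almost enough information to recover the pair $(A,B)$, up to about $N=|\mathrm{AO}(G)|$ possibilities. A vertex ordering of small cutwidth makes this possible: we change $A$ into $B$ vertex by vertex along the ordering, so that $X$ looks like $B$ on one side of the current cut and like $A$ on the other, and the two missing parts together nearly form one acyclic orientation of $G$. The only loss comes from the few edges across the cut.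

Let $v_1,\dots,v_n$ be an ordering as in the definition of cutwidth, $V_i=\{v_1,\dots,v_i\}$ and $V=V_n$. A list of all vertices of $G$ \emph{induces} the acyclic orientation in which every edge points from the earlier to the later endpoint. Every acyclic orientation is induced by some list; fix for each $A\in\mathrm{AO}(G)$ a list $\lambda_A$ that induces it.

\paragraph{The paths.}
For an ordered pair $(A,B)$ let $\ell_i$ be the list consisting of $V_i$ in the order of $\lambda_B$, followed by $V\setminus V_i$ in the order of $\lambda_A$. Then $\ell_0=\lambda_A$ induces $A$ and $\ell_n=\lambda_B$ induces $B$. In \emph{stage} $i$ we pass from $\ell_{i-1}$ to $\ell_i$ by moving $v_i$ to the left through adjacent transpositions. A transposition of consecutive entries $x,y$ flips the edge $xy$ if $xy\in E(G)$, and does not change the induced orientation otherwise. Every list induces an acyclic orientation, so we obtain a walk of flips from $A$ to $B$.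

\paragraph{Congestion.}
Let $X\to X'$ be a flip of an edge $xy$, taken with a direction. We bound the number of pairs $(A,B)$ whose walk uses it. If it is used in stage $i$, then $v_i\in\{x,y\}$, so there are at most two possible values of $i$. Fix $i$. Throughout stage $i$ the vertices of $V_{i-1}$ appear in the order of $\lambda_B$ and those of $V\setminus V_i$ in the order of $\lambda_A$. Hence $X$ determines $B$ on $G[V_{i-1}]$ and $A$ on $G[V\setminus V_i]$. What remains free is the following.
\begin{itemize}
\item For $A$: an acyclic orientation of $G[V_i]$ and the directions of the at most $w$ edges between $V_i$ and $V\setminus V_i$. This leaves at most $|\mathrm{AO}(G[V_i])|\,2^w$ possibilities.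
\item For $B$: an acyclic orientation of $G[V\setminus V_{i-1}]$ and the directions of the at most $w$ edges between $V_{i-1}$ and its complement. Since $v_i$ has at most $w$ neighbors in $V\setminus V_i$, we have $|\mathrm{AO}(G[V\setminus V_{i-1}])|\le|\mathrm{AO}(G[V\setminus V_i])|\,2^w$. This leaves at most $|\mathrm{AO}(G[V\setminus V_i])|\,2^{2w}$ possibilities.
\end{itemize}
Moreover $|\mathrm{AO}(G[V_i])|\,|\mathrm{AO}(G[V\setminus V_i])|\le N$, because acyclic orientations of the two parts extend to one of $G$ by directing all edges between them from $V_i$ to $V\setminus V_i$. So the directed flip is used by at most $2\cdot2^{3w}N$ ordered pairs.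

\paragraph{Conclusion.}
Let $\emptyset\ne S\subsetneq\mathrm{AO}(G)$ and let $S^c$ be its complement. Each of the $|S||S^c|$ walks from a member of $S$ to a member of $S^c$ uses a directed flip from $S$ to $S^c$, and there are $|\partial S|$ of these. Hence
\[
|\partial S|\,2^{3w+1}N\ge|S||S^c|\ge\frac N2\min\{|S|,|S^c|\},
\]
that is, $h(Z_G)\ge2^{-(3w+2)}$.

\paragraph{Proof of (a).}
Recall that $G$ has \emph{treewidth} at most $t$ if there are a tree $U$ and sets (\emph{bags}) $B_u\subseteq V(G)$, $u\in V(U)$, of size at most $t+1$, such that every vertex of $G$ lies in some $B_u$, the two endpoints of every edge of $G$ lie in a common $B_u$, and for each $x\in V(G)$ the nodes $u$ with $x\in B_u$ form a subtree of $U$. Such a graph on $n$ vertices has a set $X$ of at most $t+1$ vertices such that every component of $G-X$ has at most $n/2$ vertices \cite{RS}.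

We group the components into two sets $L$, $R$ with $V(G)\setminus X=L\sqcup R$, no edges between $L$ and $R$, and $|L|,|R|\le2n/3$. If some component has at least $n/3$ vertices, let $L$ be this component and $R$ the rest. Otherwise add components to $L$ one at a time until $|L|\ge n/3$ or none is left; then $|L|<2n/3$, and $|R|\le 2n/3$ or $R=\emptyset$.

Order $L$ first, then $X$, then $R$, where $L$ and $R$ are ordered recursively; the induced subgraphs again have treewidth at most $t$ and maximum degree at most $k$. An edge cut by a prefix either meets $X$, and there are at most $k(t+1)$ such edges, or lies inside $L$ or inside $R$. Inside $L$ edges are cut only if the prefix ends in $L$, and inside $R$ only if it ends in $R$. So the largest cut exceeds the larger of those for $L$ and $R$ by at most $k(t+1)$. By induction on $n\ge1$ (an empty part contributes nothing), it is at most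
\[
k(t+1)+k(t+1)\bigl(1+\log_{3/2}(2n/3)\bigr)=k(t+1)\bigl(1+\log_{3/2}n\bigr)
\]
if $L$ or $R$ is non-empty, and at most $k(t+1)$ otherwise. Thus $G$ has cutwidth at most $k(t+1)(1+\log_{3/2}n)$, and (a) follows.

\paragraph{Proof of (b).}
Order $T_{b,d}$ in depth-first preorder, and replace each $v$ by $(v,0),(v,1)$. Consider a prefix of the preorder ending at $x$. Parents precede their children, so every cut edge joins a vertex of the prefix to a child outside it. A vertex of the prefix with a child outside the prefix lies on the path from the root to $x$; this path has at most $d$ non-leaves, and each has $b$ children. So the prefix cuts at most $bd$ edges of $T_{b,d}$. A prefix of the order on $G_{b,d}$ cuts at most $bd$ rails in each of the two copies of the tree, and at most one rung, namely that of $v$ if it ends with $(v,0)$. Hence $G_{b,d}$ has cutwidth at most $2bd+1$, and $h(Z_{G_{b,d}})\ge2^{-(6bd+5)}$. Since $n\ge2b^d$, we have $d\le\ln(n/2)/\ln b$, and therefore $2^{-6bd}\ge(n/2)^{-6b\ln2/\ln b}$. This proves (b) and completes the proof of Theorem~\ref{thm:lower}.\qed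

\begin{remark}
The prism over any tree has treewidth at most $3$: root the tree, and take as bags the vertex sets of the squares $Q_{vw}$ with $w$ the parent of $v$, one bag for each non-root vertex $v$; the root gets the bag of its own rung. So, for fixed $b$, the graphs $G_{b,d}$ of Theorem~\ref{thm:main} have bounded degree and bounded treewidth, and by Theorem~\ref{thm:lower}(a) the expansion cannot decay faster than polynomially among graphs with given bounds on both.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CP} Jean Cardinal, Lionel Pournin, \emph{The expansion of half-integral polytopes}, arXiv:2402.14343 (2024).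
\bibitem{RS} Robertson, Seymour, \emph{Graph Minors II}.
\end{thebibliography}

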